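\title{Impartial selection under matroid constraints: a guarantee above one quarter}

\begin{abstract}
Agents score one another, and a mechanism has to select an independent set of a matroid on the agents with large total score, in such a way that no agent can change its own probability of selection through the scores it casts. We give an impartial randomized mechanism that is $\frac{25}{96}$-optimal for all matroids and all nonnegative scores. Since $\frac{25}{96}>\frac14$, this answers a question of Cembrano, Klimm and Merino. The same mechanism has the same guarantee for intersections of two matroids and for $b$-matchings, while no impartial mechanism exceeds $\frac12$ for matroids. The mechanism collects scores in two rounds and shields the winners of the first round in the second. The analysis rests on a random exchange property of independent sets.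
\end{abstract}

\section{Introduction}\label{sec:intro}

A group of agents has to select some of its own members, and the only information available is the scores that the members assign to each other. Selecting the best feasible set gives agents a reason to misreport: an agent may withhold its score from a rival in order to be selected itself. An impartial mechanism removes this reason, and the question is how much of the optimal total score can be kept.

An \emph{independence system} is a pair $(E,\mathcal I)$, where $E$ is a finite set and $\mathcal I$ is a family of subsets of $E$ that contains $\emptyset$ and is closed under taking subsets; the members of $\mathcal I$ are called \emph{independent}. It is a \emph{matroid} if for all $I,J\in\mathcal I$ with $|I|<|J|$ there is $g\in J\setminus I$ with $I\cup\{g\}\in\mathcal I$. An \emph{instance} is a triple $(E,\mathcal I,W)$, where $(E,\mathcal I)$ is an independence system whose elements are the \emph{agents}, and $W=(w_{ef})_{e,f\in E}$ is a matrix with nonnegative real entries and $w_{ee}=0$ for all $e$. The entry $w_{ef}$ is the score that $e$ assigns to $f$; we also call it the \emph{vote} of $e$ for $f$, and we call $(w_{ef})_{f\in E}$ the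 \emph{row} of $e$. For $S\subseteq E$ let
\[
\sigma_W(S)=\sum_{f\in S}\sum_{e\in E}w_{ef},\qquad \mathrm{Opt}(E,\mathcal I,W)=\max_{S\in\mathcal I}\sigma_W(S).
\]
A \emph{selection mechanism} assigns to every instance a probability distribution over $\mathcal I$. It is \emph{impartial} if, for every agent $e$, the probability that $e$ belongs to the selected set does not change when only the row of $e$ is changed. It is \emph{$\alpha$-optimal} on a class of instances if on every instance of the class the selected set $S$ satisfies $\mathbb E\,\sigma_W(S)\ge\alpha\cdot\mathrm{Opt}(E,\mathcal I,W)$. The largest attainable $\alpha$ measures the price of impartiality on the class.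

Three positive results are known. There is an impartial $\frac14$-optimal mechanism for all independence systems. There is an impartial $\frac12$-optimal mechanism for matroid instances with $1$-sparse scores, in which each agent gives a positive score to at most one other agent. There is an impartial $\frac13$-optimal mechanism for simple graphic matroids with scores in $\{0,1\}$. Cembrano, Klimm and Merino~\cite{CKM} ask whether $\frac14$ can be beaten for matroids beyond $1$-sparse scores: are there a constant $\alpha>\frac14$ and an impartial mechanism that is $\alpha$-optimal on all matroid instances with arbitrary nonnegative scores? The answer is yes, with the mechanism $\mathcal M$ defined in Section~\ref{sec:mechanism} and $\alpha=\frac{25}{96}=0.2604\ldots$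

\begin{theorem}\label{thm:matroid}
The mechanism $\mathcal M$ is impartial on every independence system and $\frac{25}{96}$-optimal on all matroid instances.
\end{theorem}

The guarantee extends to two further classes. The \emph{intersection} of matroids $(E,\mathcal I_1)$ and $(E,\mathcal I_2)$ is the independence system $(E,\mathcal I_1\cap\mathcal I_2)$. Given a loopless multigraph with edge set $E$ and a nonnegative integer $b(v)$ for each vertex $v$, a \emph{$b$-matching} is a set $F\subseteq E$ with $|F\cap\delta(v)|\le b(v)$ for all $v$, where $\delta(v)$ is the set of edges at $v$. For $b\equiv1$ these are the matchings.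

\begin{theorem}\label{thm:wider}
The mechanism $\mathcal M$ is $\frac{25}{96}$-optimal on all instances in which $(E,\mathcal I)$ is the intersection of two matroids, or the system of $b$-matchings of a loopless multigraph whose edges are the agents.
\end{theorem}

\begin{proposition}\label{prop:upper}
No impartial mechanism is $\alpha$-optimal on all matroid instances with $\alpha>\frac12$.
\end{proposition}

The best constant for matroids therefore lies in $[\frac{25}{96},\frac12]$. We do not determine it, and our argument does not give more than $\frac14$ for arbitrary independence systems.

The proof of the guarantee has two independent parts. Section~\ref{sec:exchange} shows that $\mathcal M$ is $\frac{25}{96}$-optimal on every independence system with a certain random exchange property, which does not mention votes or agents. Sections~\ref{sec:matroids}--\ref{sec:bmatching} establish this property for the three classes above.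

\section{The benchmarks $\frac12$ and $\frac14$}\label{sec:benchmarks}

The smallest examples live in the \emph{rank-one uniform matroid}, whose independent sets are $\emptyset$ and the singletons. Two agents suffice for the upper bound.

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Take the rank-one uniform matroid on $E=\{1,2\}$ with $w_{12}=w_{21}=1$. At most one agent is selected, so the selection probabilities satisfy $p_1+p_2\le1$, and we may assume $p_1\le\frac12$. Change $w_{12}$ to $0$. By impartiality agent $1$ is still selected with probability at most $\frac12$. Now $\sigma_W(\{1\})=1=\mathrm{Opt}$ and $\sigma_W(\{2\})=0$, so the expected score is at most $\frac12$.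
\end{proof}

The same argument shows why the diagonal of $W$ must vanish. On the rank-one uniform matroid with $n$ agents and $W=0$, some agent $e$ is selected with probability at most $\frac1n$; if $w_{ee}$ could be raised to $1$, the expected score would be at most $\frac1n\,\mathrm{Opt}$.

The simplest way to be impartial is to split the agents into those whose votes are read and those who may be selected. For $U,F\subseteq E$ write
\[
w(U\to F)=\sum_{e\in U}\sum_{f\in F}w_{ef},
\]
so that $\sigma_W(S)=w(E\to S)$; we write $w(U\to f)$ for $w(U\to\{f\})$. For $D\subseteq E$, the set of \emph{dropped} agents, let $B(D)$ be a maximizer of $w(D\to S)$ over all $S\in\mathcal I$ with $S\cap D=\emptyset$, ties being broken by a fixed linear order on the subsets of $E$ that does not depend on $W$. The proofs use only the following three properties, and any rule that has them may serve as $B$.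
\begin{itemize}
\item[(B1)] $B(D)\in\mathcal I$ and $B(D)\cap D=\emptyset$.
\item[(B2)] $B(D)$ is determined by $D$, $\mathcal I$ and the rows of the agents in $D$.
\item[(B3)] $\sigma_W(B(D))\ge w(D\to B(D))\ge w(D\to S)$ for all $S\in\mathcal I$ with $S\cap D=\emptyset$.
\end{itemize}
The first inequality in (B3) holds because scores are nonnegative.

Suppose that $D$ contains each agent independently with probability $p$ and that the output is $B(D)$. This one-round mechanism is impartial: a dropped agent is not selected by (B1), and the row of an agent outside $D$ is not read by (B2). If $O\in\mathcal I$ is optimal, then $O\setminus D$ is independent, so (B3) gives $\sigma_W(B(D))\ge w(D\to O\setminus D)$. A vote $w_{ef}$ with $f\in O$ and $e\ne f$ is counted in this sum when $e\in D$ and $f\notin D$, which has probability $p(1-p)$. For $p=\frac12$ the mechanism is $\frac14$-optimal on every independence system. A cleverer distribution of $D$ does not help, as long as it ignores the votes.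

\begin{example}[A single vote]\label{ex:single}
Take the rank-one uniform matroid on $n\ge2$ agents, let $w_{ef}=1$ be the only nonzero score, and let $\emptyset$ come first in the tie-breaking order. Then $B(D)=\{f\}$ if $e\in D$ and $f\notin D$, and $B(D)=\emptyset$ otherwise. If the distribution of $D$ does not depend on $W$, then
\[
\sum_{e\ne f}\Pr[e\in D,\ f\notin D]=\mathbb E\big[|D|\,(n-|D|)\big]\le\frac{n^2}{4},
\]
so for one of the $n(n-1)$ choices of $(e,f)$ the expected score is at most $\frac{n}{4(n-1)}$, which tends to $\frac14$.
\end{example}

The example suggests that $\frac14$ is the limit of mechanisms that output $B(D)$. It only shows, however, that $D$ must depend on the votes.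

\section{A two-round mechanism}\label{sec:mechanism}

Once a random set $V$ has been dropped, its members cannot be selected whatever they say. Their votes may therefore be used to decide who is dropped next. We use them to compute the first-round winners $J=B(V)$, and in the main branch of the mechanism we drop further agents only outside $J$. This counts new votes, those of the newly dropped agents, while $J$ remains available as a stock of replacements for good agents who are lost in the second round. Without the protection of $J$ nothing would be gained, since dropping each agent outside $V$ with probability $\frac12$ is a one-round mechanism with a larger $p$.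

\medskip
\noindent\textbf{The mechanism $\mathcal M$.}
\begin{enumerate}
\item Put each agent independently into $V$ with probability $\frac38$. Let $A=E\setminus V$, $J=B(V)\subseteq A$ and $R=A\setminus J$.
\item Choose the set $D$ of dropped agents by one of three branches:
\begin{itemize}
\item branch 1, with probability $\frac16$: $D=V$;
\item branch 2, with probability $\frac16$: $D=V\cup J$;
\item branch 3, with probability $\frac23$: $D=V\cup N$, where $N$ is a uniformly random subset of $R$.
\end{itemize}
\item Output $B(D)$.
\end{enumerate}
A \emph{uniformly random subset} contains each element independently with probability $\frac12$. All random choices are independent of each other and of $W$. Branch 3 never reads the votes cast by $J$; branches 1 and 2 are there to account for them.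

\begin{lemma}\label{lem:impartial}
The mechanism $\mathcal M$ is impartial on every independence system.
\end{lemma}

\begin{proof}
The set $R$ from which $N$ is drawn depends on $W$, so we first describe the randomness in a way that does not. Give every agent $f\in E$ a fair coin $h_f\in\{0,1\}$ in advance and set $N=\{f\in R:h_f=1\}$. The joint distribution of $V$, the branch and the coins does not depend on $W$. Fix these choices, an agent $e$, and all rows of $W$ except the row of $e$. It suffices to show that whether $e$ is selected does not depend on the row of $e$.

If $e\in V$, then $e\in D$ in every branch and $e$ is not selected, by (B1). Let $e\notin V$. By (B2) the set $J=B(V)$ does not depend on the row of $e$, and then neither do $R$, $N$ and $D$. If $e\in D$, then $e$ is not selected. If $e\notin D$, then $B(D)$ does not depend on the row of $e$, by (B2) again.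
\end{proof}

For the guarantee we compare the output with a fixed optimal set $O$, conditionally on $V$. The one-round mechanism collects $w(V\to O\cap A)$ and may collect nothing of $w(A\to O\cap A)$. The mechanism $\mathcal M$ gives up one sixth of the first quantity for one sixth of the second. The trade is profitable because $V$ is sampled with probability less than $\frac12$, so that a pair of agents is more likely to lie in $A\times A$ than in $V\times A$.

\begin{lemma}\label{lem:average}
Let $O\in\mathcal I$ satisfy $\sigma_W(O)=\mathrm{Opt}$. Suppose that for every $V\subseteq E$, with $A=E\setminus V$,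
\begin{equation}\label{eq:target}
\mathbb E\big[\sigma_W(B(D))\,\big|\,V\big]\ \ge\ \tfrac56\,w(V\to O\cap A)+\tfrac16\,w(A\to O\cap A).
\end{equation}
Then the expected score of the output of $\mathcal M$ is at least $\frac{25}{96}\,\mathrm{Opt}$.
\end{lemma}

\begin{proof}
Since $w_{ff}=0$, we have $\mathrm{Opt}=\sum_{f\in O}\sum_{e\ne f}w_{ef}$. For $f\in O$ and $e\neq f$, the vote $w_{ef}$ appears in $w(V\to O\cap A)$ with probability $\Pr[e\in V,f\in A]=\frac38\cdot\frac58=\frac{15}{64}$ and in $w(A\to O\cap A)$ with probability $\Pr[e\in A,f\in A]=\frac{25}{64}$. The expectation of the right side of \eqref{eq:target} is therefore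
\[
\Big(\frac56\cdot\frac{15}{64}+\frac16\cdot\frac{25}{64}\Big)\mathrm{Opt}=\frac{100}{384}\,\mathrm{Opt}=\frac{25}{96}\,\mathrm{Opt}.\qedhere
\]
\end{proof}

\begin{example}[Rank one]\label{ex:rankone}
We verify \eqref{eq:target} for the rank-one uniform matroid. Let $O=\{o\}$. If $o\in V$ the right side is $0$, so let $o\in A$, and put $s_V=w(V\to o)$, $s_J=w(J\to o)$, $s_R=w(R\to o)$. We have to collect $\frac56s_V+\frac16(s_J+s_R)$.

\emph{Case $J=\{o\}$.} Here $s_J=w_{oo}=0$. Branch 1 outputs $\{o\}$ with score $s_V+s_R$. Branch 2 drops $o$, and we bound its score by $0$. In branch 3 the agent $o$ is protected, so (B3) gives at least $s_V+w(N\to o)$, with expectation $s_V+\frac12s_R$. The mixture is at least $\frac56s_V+\frac12s_R$.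

\emph{Case $o\in R$.} Now $w(V\to J)\ge s_V$ by (B3), so branch 1 gives at least $s_V$. Branch 2 may select $o$ and gives at least $s_V+s_J$. In branch 3, if $o\notin N$ we compare with $\{o\}$ and get at least $s_V+w(N\to o)$. If $o\in N$ we compare with $J$, which is never dropped in this branch, and get at least $w(V\to J)\ge s_V$. Since $\Pr[e\in N,\,o\notin N]=\frac14$ for $e\in R\setminus\{o\}$, the expectation is at least $s_V+\frac14s_R$. The mixture is at least $s_V+\frac16s_J+\frac16s_R$.

In both cases \eqref{eq:target} holds. The point is branch 3 of the second case: the votes of $R$ are gained at no loss in the votes of $V$, because $J$ replaces $o$ whenever $o$ is dropped.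
\end{example}

On the single-vote instance of Example~\ref{ex:single} the constant $\frac{25}{96}$ is attained. If $e\in V$ and $f\in A$, then $J=\{f\}$ and $f$ is selected exactly in branches 1 and 3, with probability $\frac56$. If $e,f\in A$, then $J=\emptyset$ and $f$ is selected exactly when branch 3 is taken with $e\in N$ and $f\notin N$, with probability $\frac23\cdot\frac14=\frac16$. If $f\in V$, then $f$ is not selected. So \eqref{eq:target} holds with equality for every $V$.

\section{Random exchange implies the guarantee}\label{sec:exchange}

In rank one, the set $I=O\cap A$ either survives the second round or is lost entirely, and in the second event all of $J$ takes its place. In higher rank, $N$ removes a part of $I$. Falling back on $J$ would then forfeit the votes from $N$ to the survivors $I\setminus N$, and keeping only $I\setminus N$ would forfeit half of the votes from $V$ to $I\setminus J$. We want to keep $I\setminus N$ and fill the room left by $N$ with elements of $J\setminus I$. The following property measures how much of $J\setminus I$ fits. For $u:H\to\mathbb R$ and $T\subseteq H$ we write $u(T)=\sum_{g\in T}u(g)$.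

\begin{definition}\label{def:exchange}
Let $c\ge0$. An independence system $(E,\mathcal I)$ has the \emph{$c$-exchange property} if for all $I,J\in\mathcal I$ and all $u:J\setminus I\to\mathbb R_{\ge0}$, a uniformly random subset $N$ of $I\setminus J$ satisfies
\[
\mathbb E\Big[\max\big\{u(T):\ T\subseteq J\setminus I,\ (I\setminus N)\cup T\in\mathcal I\big\}\Big]\ \ge\ c\cdot u(J\setminus I).
\]
\end{definition}

\begin{example}\label{ex:star}
Let $E=\{a_1,\dots,a_k,g\}$ and call a set independent unless it contains both $g$ and some $a_i$. For $I=\{a_1,\dots,a_k\}$, $J=\{g\}$ and $u(g)=1$, the element $g$ fits only if $N=I$, so the expectation in Definition~\ref{def:exchange} is $2^{-k}$. This system is the intersection of $k$ matroids, the $i$-th of which forbids only the pair $\{a_i,g\}$. For $k=1$ it is the rank-one uniform matroid on two elements, and for $k=2$ it is the system of matchings of a path with three edges and middle edge $g$. Thus matroids need not have the property with $c>\frac12$, intersections of two matroids and matchings need not have it with $c>\frac14$, and for $k\ge3$ the $\frac14$-exchange property fails.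
\end{example}

\begin{proposition}\label{prop:reduction}
The mechanism $\mathcal M$ is $\frac{25}{96}$-optimal on all instances whose independence system has the $\frac14$-exchange property.
\end{proposition}

\begin{proof}
Let $O$ be optimal. By Lemma~\ref{lem:average} it suffices to prove \eqref{eq:target}. Fix $V$, and with it $A$, $J$ and $R$. Put
\[
I=O\cap A,\qquad O_J=O\cap J=I\cap J,\qquad O_R=O\cap R=I\setminus J .
\]
The sets $I$ and $O_R$ are independent as subsets of $O$. The votes on the right side of \eqref{eq:target} go from one of $V,J,R$ to one of $O_J,O_R$, and we determine which share of each of these six types every branch collects. By (B3) for $D=V$ we have $w(V\to J)\ge w(V\to I)$, and removing the common part $I\cap J$ gives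
\begin{equation}\label{eq:winners}
w(V\to J\setminus I)\ \ge\ w(V\to O_R).
\end{equation}
This inequality is what makes $J\setminus I$ a good stock of replacements for $O_R$.

\emph{Branch 1.} The output is $J$. Since $w(V\to J)\ge w(V\to I)$ and $O_J\subseteq J$,
\begin{align*}
\sigma_W(J)&=w(V\to J)+w(J\to J)+w(R\to J)\\
&\ge w(V\to O_J)+w(V\to O_R)+w(J\to O_J)+w(R\to O_J).
\end{align*}

\emph{Branch 2.} The independent set $O_R$ is disjoint from $D=V\cup J$, so (B3) gives
\[
\sigma_W(B(D))\ge w(V\to O_R)+w(J\to O_R).
\]

\emph{Branch 3.} Since $N\subseteq R$, the set $N\cap I=N\cap O_R$ is a uniformly random subset of $O_R=I\setminus J$, and $I\setminus N=I\setminus(N\cap I)$. Let $u(g)=w(V\to g)$ for $g\in J\setminus I$. For each $N$ let $T\subseteq J\setminus I$ maximize $u(T)$ subject to $(I\setminus N)\cup T\in\mathcal I$. The exchange property and \eqref{eq:winners} give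
\[
\mathbb E\,w(V\to T)\ge\tfrac14\,w(V\to J\setminus I)\ge\tfrac14\,w(V\to O_R).
\]
The set $(I\setminus N)\cup T$ is disjoint from $D=V\cup N$: it lies in $A$, and $T\subseteq J$ is disjoint from $N$ because $J$ is protected. The sets $I\setminus N$ and $T$ are disjoint. By (B3), discarding the nonnegative term $w(N\to T)$,
\[
\sigma_W(B(D))\ge w(V\to I\setminus N)+w(V\to T)+w(N\to I\setminus N).
\]
Write $I\setminus N=O_J\cup(O_R\setminus N)$. Each element of $O_R$ survives with probability $\frac12$, so $\mathbb E\,w(V\to I\setminus N)=w(V\to O_J)+\frac12w(V\to O_R)$. Each element of $R$ lies in $N$ with probability $\frac12$, so $\mathbb E\,w(N\to O_J)=\frac12w(R\to O_J)$. For distinct $e,f\in R$ we have $\Pr[e\in N,f\notin N]=\frac14$, and $w_{ff}=0$, so $\mathbb E\,w(N\to O_R\setminus N)=\frac14w(R\to O_R)$. Altogether branch 3 gives in expectation at least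
\[
w(V\to O_J)+\big(\tfrac12+\tfrac14\big)w(V\to O_R)+\tfrac12w(R\to O_J)+\tfrac14w(R\to O_R).
\]

\emph{The mixture.} The table lists the coefficients obtained above; its last column is the average of the others with weights $\frac16,\frac16,\frac23$.
\begin{center}
\begin{tabular}{l|ccc|c}
type of vote & branch 1 & branch 2 & branch 3 & mixture\\
\hline
$V\to O_J$ & $1$ & $0$ & $1$ & $5/6$\\
$V\to O_R$ & $1$ & $1$ & $3/4$ & $5/6$\\
$J\to O_J$ & $1$ & $0$ & $0$ & $1/6$\\
$J\to O_R$ & $0$ & $1$ & $0$ & $1/6$\\
$R\to O_J$ & $1$ & $0$ & $1/2$ & $1/2$\\
$R\to O_R$ & $0$ & $0$ & $1/4$ & $1/6$
\end{tabular}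
\end{center}
The first two types make up $w(V\to O\cap A)$ and have coefficient $\frac56$. The other four make up $w(A\to O\cap A)$ and have coefficient at least $\frac16$. As all votes are nonnegative, \eqref{eq:target} follows.
\end{proof}

The structure of $\mathcal I$, beyond closure under subsets, enters the proof only through the summand $\frac14$ in the entry $\frac34=\frac12+\frac14$ of the table.

\begin{remark}[The constants]\label{rem:constants}
Let $V$ be sampled with probability $p$, let the branches have probabilities $\lambda_1,\lambda_2,\lambda_3$, and assume the $c$-exchange property. The table then gives \eqref{eq:target} with coefficients $\min\{1-\lambda_2,\ \lambda_1+\lambda_2+(\frac12+c)\lambda_3\}$ and $a=\min\{\lambda_1,\lambda_2,\frac14\lambda_3\}$. Since $a\le\lambda_2$, the resulting guarantee is at most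
\[
(1-a)\,p(1-p)+a\,(1-p)^2=(1-p)\big(p+a(1-2p)\big).
\]
For $p\ge\frac12$ this is at most $\frac14$. For $p<\frac12$ it increases with $a$, and $6a\le\lambda_1+\lambda_2+\lambda_3=1$ with equality only for $(\frac16,\frac16,\frac23)$. With $a=\frac16$ the bound is $\frac16(1-p)(1+4p)$, which is largest at $p=\frac38$ with value $\frac{25}{96}$. For these weights the type $V\to O_R$ has coefficient $\frac23+\frac23c$, which is at least $\frac56$ exactly when $c\ge\frac14$. A larger $c$ does not improve the bound, because the type $V\to O_J$ keeps its coefficient $\frac56$.
\end{remark}

\section{Matroids have the $\frac12$-exchange property}\label{sec:matroids}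

The \emph{rank} $r(X)$ of a set $X\subseteq E$ in a matroid $(E,\mathcal I)$ is the largest size of an independent subset of $X$. Thus $X$ is independent if and only if $r(X)=|X|$, the function $r$ is monotone, and adding one element raises it by $0$ or $1$. The one fact we need that is special to matroids is \emph{submodularity}:
\[
r(X)+r(Y)\ge r(X\cup Y)+r(X\cap Y)\qquad\text{for all }X,Y\subseteq E .
\]
Applied to $X\cup\{g\}$ and $Y$ with $X\subseteq Y$ and $g\notin Y$, it says that marginal ranks decrease:
\begin{equation}\label{eq:marginal}
r(X\cup\{g\})-r(X)\ \ge\ r(Y\cup\{g\})-r(Y).
\end{equation}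

We fill the room left by $N$ greedily. Let $K$ be independent, let $H$ be disjoint from $K$, and let $\pi=(g_1,\dots,g_m)$ be a linear order of $H$ with initial segments $H_j=\{g_1,\dots,g_j\}$, $0\le j\le m$. The \emph{greedy set} is
\[
G^\pi(K)=\{g_j:\ r(K\cup H_j)>r(K\cup H_{j-1})\}.
\]

\begin{lemma}\label{lem:greedy}
With this notation and $G=G^\pi(K)$:
\begin{itemize}
\item[(a)] $|G\cap H_j|=r(K\cup H_j)-|K|$ for all $j$;
\item[(b)] $K\cup G$ is independent;
\item[(c)] if $K'\subseteq K$, then $G^\pi(K')\supseteq G^\pi(K)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The increments $r(K\cup H_i)-r(K\cup H_{i-1})$ equal $1$ for $g_i\in G$ and $0$ otherwise, and for $i\le j$ they sum to $r(K\cup H_j)-r(K)$, where $r(K)=|K|$.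

(b) Add the elements of $G$ to $K$ in the order $\pi$. For $g_j\in G$, inequality \eqref{eq:marginal} with $X=K\cup(G\cap H_{j-1})$ and $Y=K\cup H_{j-1}$ shows that $g_j$ raises the rank by $1$. Hence $r(K\cup G)=|K|+|G|$.

(c) Apply \eqref{eq:marginal} with $X=K'\cup H_{j-1}$, $Y=K\cup H_{j-1}$ and $g=g_j$.
\end{proof}

Say that $\pi$ \emph{sorts} $u:H\to\mathbb R_{\ge0}$ if $u(g_1)\ge\dots\ge u(g_m)$. Then the numbers $d_j=u(g_j)-u(g_{j+1})$, with $u(g_{m+1})=0$, are nonnegative, and $u(g_i)=\sum_{j\ge i}d_j$ gives
\begin{equation}\label{eq:abel}
u(T)=\sum_{j=1}^m d_j\,|T\cap H_j|\qquad\text{for all }T\subseteq H .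
\end{equation}
This reduces a weighted estimate to a count in each initial segment.

For a single $N$ there may be no room at all, for instance when $N=\emptyset$ and $I$ is a maximal independent set. We therefore pair $N$ with its complement in $I\setminus J$. In the matroid of all sets of size at most $2$, with $I=\{a,b\}$ and $J=\{g,h\}$, the pair $N=\emptyset$, $N=\{a,b\}$ leaves room for $0+2$ elements of $J$, and the pair $N=\{a\}$, $N=\{b\}$ leaves room for $1+1$. Submodularity shows that complementary sets always leave room for $|J\setminus I|$ elements together.

\begin{lemma}\label{lem:half}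
Let $I,J$ be independent sets of a matroid, $H=J\setminus I$, and let $N$ be a uniformly random subset of $I\setminus J$. If $\pi$ sorts $u:H\to\mathbb R_{\ge0}$, then $\mathbb E\,u\big(G^\pi(I\setminus N)\big)\ge\frac12u(H)$. In particular, every matroid has the $\frac12$-exchange property.
\end{lemma}

\begin{proof}
For $Y\subseteq H$ put $\rho_N(Y)=r((I\setminus N)\cup Y)-|I\setminus N|$, and let $\overline N=(I\setminus J)\setminus N$. The sets $(I\setminus N)\cup Y$ and $(I\setminus\overline N)\cup Y$ have union $I\cup Y$, because $N\cap\overline N=\emptyset$, and intersection $(I\cap J)\cup Y$, because $N\cup\overline N=I\setminus J$. The union contains the independent set $I$. The intersection is a subset of $J$, hence independent, of size $|I\cap J|+|Y|$. By submodularity,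
\[
r((I\setminus N)\cup Y)+r((I\setminus\overline N)\cup Y)\ \ge\ |I|+|I\cap J|+|Y| .
\]
Since $|I\setminus N|+|I\setminus\overline N|=2|I|-|I\setminus J|=|I|+|I\cap J|$, this reads $\rho_N(Y)+\rho_{\overline N}(Y)\ge|Y|$. The sets $N$ and $\overline N$ have the same distribution, so $\mathbb E\,\rho_N(Y)\ge\frac12|Y|$. By \eqref{eq:abel}, Lemma~\ref{lem:greedy}(a), and \eqref{eq:abel} for $T=H$,
\[
\mathbb E\,u\big(G^\pi(I\setminus N)\big)=\sum_{j=1}^m d_j\,\mathbb E\,\rho_N(H_j)\ \ge\ \frac12\sum_{j=1}^m d_j\,|H_j|=\frac12u(H).
\]
By Lemma~\ref{lem:greedy}(b), the set $T=G^\pi(I\setminus N)$ is admissible in Definition~\ref{def:exchange}.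
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:matroid}]
Impartiality is Lemma~\ref{lem:impartial}. By Lemma~\ref{lem:half} a matroid has the $\frac12$-exchange property, hence the $\frac14$-exchange property, and Proposition~\ref{prop:reduction} applies.
\end{proof}

\begin{remark}[Running time]
For a matroid one may take $B(D)=G^\pi(\emptyset)$, where $H=E\setminus D$ and $\pi$ sorts $u(g)=w(D\to g)$ with ties broken by a fixed order of $E$. This rule has (B1) and (B2), and it has (B3) by \eqref{eq:abel}, since $|G\cap H_j|=r(H_j)\ge|S\cap H_j|$ for $G=G^\pi(\emptyset)$ and every independent $S\subseteq H$. Moreover, by Lemma~\ref{lem:greedy}(a) and (b), $g_j\in G$ if and only if $(G\cap H_{j-1})\cup\{g_j\}$ is independent, so $G$ is the output of the greedy algorithm. With this rule $\mathcal M$ runs in polynomial time given an independence oracle.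
\end{remark}

\section{Intersections of two matroids}\label{sec:intersection}

For two matroids the natural candidate for $T$ is the intersection of a greedy set in the first with a greedy set in the second, and one hopes for the constant $\frac12\cdot\frac12$. There are two obstacles. First, Lemma~\ref{lem:half} controls the total weight of a greedy set, and two sets that each carry half of the weight may be disjoint. We need each single element to be chosen with probability at least $\frac12$. A fixed order does not achieve this: in the example before Lemma~\ref{lem:half}, with $\pi=(g,h)$, the element $g$ is chosen unless $N=\emptyset$, with probability $\frac34$, and $h$ only if $N=\{a,b\}$, with probability $\frac14$. A random order gives $\frac12$ to both, and in general a suitable distribution on orders comes from the minimax theorem. Second, both greedy sets depend on the same $N$, so we must exclude negative correlation. Both grow with $N$, and Harris' inequality applies. We recall the two tools.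

\emph{Von Neumann's minimax theorem.} For a real matrix $(q_{ij})$ with finitely many rows and columns, $\max_{\Pi}\min_j\sum_i\Pi_i\,q_{ij}=\min_{u}\max_i\sum_jq_{ij}\,u_j$, where $\Pi$ ranges over the probability vectors on the rows and $u$ over those on the columns.

\emph{Harris' inequality.} If $N$ is a uniformly random subset of a finite set $Z$ and $\varphi,\psi$ are real functions on the subsets of $Z$ that are nondecreasing with respect to inclusion, then $\mathbb E[\varphi(N)\psi(N)]\ge\mathbb E[\varphi(N)]\;\mathbb E[\psi(N)]$.

\begin{lemma}\label{lem:elementwise}
Let $I,J$ be independent sets of a matroid with $H=J\setminus I\ne\emptyset$. There is a probability distribution $\Pi$ on the linear orders of $H$, depending only on the matroid, $I$ and $J$, such that for every $g\in H$ the function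
\[
y_g(N)=\Pr_{\pi\sim\Pi}\big[g\in G^\pi(I\setminus N)\big],\qquad N\subseteq I\setminus J,
\]
is nondecreasing and satisfies $\mathbb E\,y_g(N)\ge\frac12$ for a uniformly random subset $N$ of $I\setminus J$.
\end{lemma}

\begin{proof}
Consider the matrix with a row for each order $\pi$ of $H$, a column for each $g\in H$, and entries $q_{\pi g}=\Pr_N[g\in G^\pi(I\setminus N)]$. Let $u$ be a probability vector on $H$ and let $\pi$ sort $u$. By Lemma~\ref{lem:half},
\[
\sum_{g\in H}q_{\pi g}\,u(g)=\mathbb E\,u\big(G^\pi(I\setminus N)\big)\ge\tfrac12u(H)=\tfrac12 .
\]
So the right side of the minimax equation is at least $\frac12$, and there is $\Pi$ with $\sum_\pi\Pi_\pi q_{\pi g}\ge\frac12$ for all $g$. This sum equals $\mathbb E\,y_g(N)$. If $N\subseteq N'$, then $I\setminus N'\subseteq I\setminus N$, so $G^\pi(I\setminus N)\subseteq G^\pi(I\setminus N')$ for every $\pi$ by Lemma~\ref{lem:greedy}(c), and hence $y_g(N)\le y_g(N')$.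
\end{proof}

\begin{proposition}\label{prop:intersection}
The intersection of two matroids has the $\frac14$-exchange property.
\end{proposition}

\begin{proof}
Let $I,J\in\mathcal I_1\cap\mathcal I_2$, $H=J\setminus I$ and $u:H\to\mathbb R_{\ge0}$. If $H=\emptyset$ both sides of the inequality in Definition~\ref{def:exchange} are $0$, so let $H\ne\emptyset$. For $i=1,2$ let $G_i$ denote greedy sets in the $i$-th matroid, and let $\Pi_i$ and $y_{i,g}$ be given by Lemma~\ref{lem:elementwise}. Draw $\pi_1\sim\Pi_1$, $\pi_2\sim\Pi_2$ and $N$ independently, and put
\[
T=G_1^{\pi_1}(I\setminus N)\cap G_2^{\pi_2}(I\setminus N).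
\]
For each $i$, the set $(I\setminus N)\cup T$ is contained in $(I\setminus N)\cup G_i^{\pi_i}(I\setminus N)$, which belongs to $\mathcal I_i$ by Lemma~\ref{lem:greedy}(b). So $(I\setminus N)\cup T\in\mathcal I_1\cap\mathcal I_2$, and the maximum in Definition~\ref{def:exchange} is at least $u(T)$ for every outcome. Given $N$, the events $g\in G_1^{\pi_1}(I\setminus N)$ and $g\in G_2^{\pi_2}(I\setminus N)$ are independent, so by Harris' inequality
\[
\Pr[g\in T]=\mathbb E\big[y_{1,g}(N)\,y_{2,g}(N)\big]\ge\mathbb E\,y_{1,g}(N)\cdot\mathbb E\,y_{2,g}(N)\ge\tfrac14 .
\]
Hence $\mathbb E\,u(T)=\sum_{g\in H}u(g)\Pr[g\in T]\ge\frac14u(H)$.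
\end{proof}

Each matroid costs a factor $\frac12$, and Example~\ref{ex:star} shows that this loss is real. Two is therefore the largest number of matroids for which Proposition~\ref{prop:reduction} can always be applied.

\section{$b$-matchings}\label{sec:bmatching}

For matchings the exchange is local. An edge $g\in J\setminus I$ meets no other edge of $J$, and it meets at most two edges of $I\setminus J$, one at each endpoint. It can be inserted as soon as these lie in $N$, which has probability at least $\frac14$. For general $b$ several edges of $J\setminus I$ compete for the room at a vertex, so we decide in advance which edge of $I\setminus J$ makes room for which edge of $J\setminus I$.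

\begin{proposition}\label{prop:bmatching}
The $b$-matchings of a loopless multigraph have the $\frac14$-exchange property.
\end{proposition}

\begin{proof}
Let $I,J$ be $b$-matchings and $u:J\setminus I\to\mathbb R_{\ge0}$. For a vertex $v$ put
\[
c_v=|I\cap J\cap\delta(v)|,\qquad k_v=|(J\setminus I)\cap\delta(v)|,\qquad l_v=|(I\setminus J)\cap\delta(v)| ,
\]
so that $c_v+l_v\le b(v)$ and $c_v+k_v\le b(v)$. Choose $\min(k_v,l_v)$ edges of $(J\setminus I)\cap\delta(v)$ and assign to them pairwise distinct edges of $(I\setminus J)\cap\delta(v)$, their \emph{partners at $v$}. For $g\in J\setminus I$ let $Y_g\subseteq I\setminus J$ be the set of partners of $g$ at its two endpoints, so $|Y_g|\le2$. Let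
\[
T=\{g\in J\setminus I:\ Y_g\subseteq N\}.
\]
Then $\Pr[g\in T]=2^{-|Y_g|}\ge\frac14$, so $\mathbb E\,u(T)\ge\frac14u(J\setminus I)$.

It remains to show that $(I\setminus N)\cup T$ is a $b$-matching. Fix $v$, let $t=|T\cap\delta(v)|$, and let $t'$ be the number of edges in $T\cap\delta(v)$ that have a partner at $v$. These partners are distinct edges of $N\cap\delta(v)$, so $|N\cap\delta(v)|\ge t'$ and
\[
\big|\big((I\setminus N)\cup T\big)\cap\delta(v)\big|\le c_v+l_v-t'+t .
\]
If $k_v\le l_v$, every edge of $(J\setminus I)\cap\delta(v)$ has a partner at $v$, so $t'=t$ and the bound is $c_v+l_v\le b(v)$. If $k_v>l_v$, exactly $k_v-l_v$ of these edges have no partner at $v$, so $t-t'\le k_v-l_v$ and the bound is at most $c_v+k_v\le b(v)$.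
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wider}]
By Propositions~\ref{prop:intersection} and~\ref{prop:bmatching} both classes have the $\frac14$-exchange property, and Proposition~\ref{prop:reduction} applies.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CKM}
Javier Cembrano, Max Klimm, Arturo Merino,
\emph{Impartial Selection Under Combinatorial Constraints},
arXiv:2409.20477 (2024).

\end{thebibliography}
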